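\title{A diagonal form over $\mathbb{Z}[v,v^{-1}]$ for the graded Cartan matrices of Hecke algebras of symmetric groups}

\begin{abstract}
Let $\ell\ge 2$. We show that the graded Cartan matrix of every block of the Iwahori--Hecke algebra of a symmetric group over $\mathbb{C}$ at a primitive $\ell$-th root of unity is equivalent over $\mathbb{Z}[v,v^{-1}]$ to an explicit diagonal matrix whose entries are products of quantum integers. For $\ell$ a prime power this proves a conjecture posed by Tsuchioka. The Cartan matrices are first reduced to the operator $p_k\mapsto [\ell]_k\,p_k$ on symmetric functions with coefficients in $\mathbb{Z}[v,v^{-1}]$. This operator is then diagonalized by means of an integral basis built by plethysm.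
\end{abstract}

\section{Introduction}\label{sec:intro}

\subsection{The problem}

Let $\mathcal{A}=\mathbb{Z}[v,v^{-1}]$. Its units are the elements $\pm v^n$, and we write $x\doteq y$ if $x$ and $y$ differ by a unit factor. Two $N\times N$ matrices $X,X'$ over $\mathcal{A}$ are \emph{equivalent}, written $X\cong_{\mathcal{A}}X'$, if $UXW=X'$ for some $U,W\in GL_N(\mathcal{A})$. For a multiset $S=\{s_1,\dots,s_N\}$ of elements of $\mathcal{A}$ we write $X\cong_{\mathcal{A}}S$ if $X\cong_{\mathcal{A}}\mathrm{diag}(s_1,\dots,s_N)$. Multiplying $X$ or the $s_i$ by units does not affect this relation.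

Over $\mathbb{Z}$ every square matrix is equivalent to a diagonal one. Over $\mathcal{A}$, which is not a principal ideal domain, this fails. Equivalence preserves the ideal generated by the entries and, up to a unit, the determinant. If $\left(\begin{smallmatrix}2&1+v\\0&2\end{smallmatrix}\right)$ were equivalent to $\mathrm{diag}(a,b)$, then $ab\doteq4$, so the ideal $(a,b)$ would be $(1)$ or $(2)$, and neither equals $(2,1+v)$. For a matrix over $\mathcal{A}$ one must therefore ask whether a diagonal form exists before asking what it is.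

Let $B$ be a finite-dimensional $\mathbb{Z}$-graded algebra over $\mathbb{C}$. For graded modules $M,M'$ let $\mathrm{Hom}(M,M')_j$ be the space of homomorphisms that raise degrees by $j$, and for a graded vector space $U$ let $\operatorname{gdim}U=\sum_j(\dim U_j)v^j$. Choose representatives $P(\lambda)$ of the indecomposable graded projective $B$-modules up to isomorphism and grading shift; they are indexed by the graded simple modules up to shift. The \emph{graded Cartan matrix} of $B$ has $(\lambda,\mu)$ entry $\operatorname{gdim}\mathrm{Hom}(P(\lambda),P(\mu))\in\mathbb{N}[v,v^{-1}]$. Other representatives multiply rows and columns by powers of $v$, so the equivalence class of the matrix depends only on $B$.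

Fix an integer $\ell\ge2$. An \emph{$\ell$-core} is a partition with no rim hook of length $\ell$. Let $\mathsf{Bl}_\ell(n)$ be the set of pairs $(\rho,d)$ with $\rho$ an $\ell$-core, $d\ge0$ and $|\rho|+\ell d=n$. These pairs label the blocks of the Iwahori--Hecke algebra $H_n(\xi)$ of $S_n$ over $\mathbb{C}$ at a primitive $\ell$-th root of unity $\xi$; we call $\rho$ the core and $d$ the $\ell$-weight of the block. The Brundan--Kleshchev isomorphism identifies $H_n(\xi)$ with the cyclotomic quiver Hecke algebra $R^{\Lambda_0}_n$ of type $A^{(1)}_{\ell-1}$ over $\mathbb{C}$, and so makes every block a graded algebra. Let $C^v_{\ell,d}$ be the graded Cartan matrix of the block with empty core and $\ell$-weight $d$, that is, of $R^{\Lambda_0}_{d\delta}$ (the notation is recalled in Section~\ref{sec:gram}). For $d=0$ it is the $1\times1$ matrix $(1)$.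

For $m,k\ge1$ put
\[
[m]_k=\frac{v^{km}-v^{-km}}{v^k-v^{-k}},\qquad [m]=[m]_1 .
\]
For a partition $\lambda$ let $m_k(\lambda)$ be the multiplicity of $k$ as a part, and let $\mathsf{CRP}_\ell(n)$ be the set of partitions of $n$ with no part divisible by $\ell$ (the \emph{$\ell$-class regular} partitions). For a prime $p$ let $\nu_p$ be the $p$-adic valuation and $a_p(t)=t/p^{\nu_p(t)}$. The following problem is posed in \cite{Tsuchioka}; the symbol $\bigoplus$ denotes the block-diagonal sum of matrices.

\medskip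
\noindent\textbf{Conjecture.} \emph{Let $p$ be a prime, $r\ge1$ and $\ell=p^r$. Then for each $n\ge0$}
\[
\bigoplus_{(\rho,d)\in\mathsf{Bl}_\ell(n)}C^v_{\ell,d}\ \cong_{\mathcal{A}}\ \{r^v_{p,r}(\lambda)\mid\lambda\in\mathsf{CRP}_\ell(n)\},
\]
\emph{where}
\begin{align*}
r^v_{p,r}(\lambda)&=\prod_{k\ge1}\prod_{t=1}^{\lfloor m_k(\lambda)/\ell\rfloor}[p^{r-\nu_p(k)}]_{tp^{\nu_p(k)}}\cdot[p^{\nu_p(t)}]_{a_p(t)p^{\nu_p(k)}}\\
&=\prod_{k\ge1}\prod_{t=1}^{\lfloor m_k(\lambda)/\ell\rfloor}[p^{r-\nu_p(k)+\nu_p(t)}]_{a_p(t)p^{\nu_p(k)}} .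
\end{align*}

\medskip
The two products agree because $[a]_{bK}[b]_K=[ab]_K$. The first case with a nontrivial block is $n=\ell$. A partition of $\ell$ fails to be an $\ell$-core exactly when it is one of the $\ell$ hooks, so the left side consists of $C^v_{\ell,1}$ and one block $(1)$ for each partition of $\ell$ that is not a hook. We shall see that $C^v_{\ell,1}$ is equivalent to the tridiagonal matrix of size $\ell-1$ with $1+v^2$ on the diagonal and $v$ beside it (Proposition~\ref{prop:weightone}), and that this matrix is equivalent to $\{1,\dots,1,[\ell]\}$ (Lemma~\ref{lem:tridiagonal}). On the right side, $\mathsf{CRP}_\ell(\ell)$ contains every partition of $\ell$ except $(\ell)$, only $(1^\ell)$ has a part of multiplicity at least $\ell$, and $r^v_{p,r}(1^\ell)=[\ell]$. The two sides agree.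

\subsection{Results}

We prove the conjecture, in a form valid for every $\ell\ge2$. Put $q=v^2$. For a set of primes $\pi$ and $t\ge1$ write $t=t_\pi t_{\pi'}$, where $t_\pi$ is the largest divisor of $t$ all of whose prime factors lie in $\pi$. For $k\ge1$ let
\[
g_k=\gcd(\ell,k),\qquad \ell_k=\ell/g_k,\qquad \pi_k=\{\text{primes dividing }\ell_k\},
\]
and define, for $m\ge0$ and partitions $\lambda$,
\begin{equation}\label{eq:F}
F_k(m)=\prod_{t=1}^m\frac{1-q^{\ell t}}{1-q^{\,g_kt_{\pi_k'}}},\qquad F_\lambda=\prod_{k\ge1}F_k(m_k(\lambda)),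
\end{equation}
\[
r^v_\ell(\lambda)=\prod_{k\ge1}\prod_{t=1}^{\lfloor m_k(\lambda)/\ell\rfloor}\big[\ell_k\,t_{\pi_k}\big]_{g_kt_{\pi_k'}} .
\]
Since $[M]_K\doteq(1-q^{KM})/(1-q^K)$ and $\ell_kt_{\pi_k}\cdot g_kt_{\pi_k'}=\ell t$, we have
\begin{equation}\label{eq:Fr}
F_k(m)\doteq\prod_{t=1}^m\big[\ell_k\,t_{\pi_k}\big]_{g_kt_{\pi_k'}},\qquad r^v_\ell(\lambda)\doteq\prod_{k\ge1}F_k\big(\lfloor m_k(\lambda)/\ell\rfloor\big).
\end{equation}
If $\ell\mid k$, then $\pi_k=\emptyset$ and $F_k(m)=1$.

\begin{theorem}\label{thm:main}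
For all $\ell\ge2$ and $n\ge0$,
\[
\bigoplus_{(\rho,d)\in\mathsf{Bl}_\ell(n)}C^v_{\ell,d}\ \cong_{\mathcal{A}}\ \{r^v_\ell(\lambda)\mid\lambda\in\mathsf{CRP}_\ell(n)\}.
\]
\end{theorem}

If $\ell=p^r$ and $\ell\nmid k$, then $g_k=p^{\nu_p(k)}$, $\ell_k=p^{r-\nu_p(k)}$, $\pi_k=\{p\}$, $t_{\pi_k}=p^{\nu_p(t)}$ and $t_{\pi_k'}=a_p(t)$. So $r^v_\ell=r^v_{p,r}$ on $\mathsf{CRP}_\ell(n)$, and Theorem~\ref{thm:main} contains the conjecture.

Theorem~\ref{thm:main} follows from a statement about single blocks. An \emph{$N$-multipartition of $d$} is an $N$-tuple of partitions whose sizes add up to $d$.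

\begin{theorem}\label{thm:block}
For all $\ell\ge2$ and $d\ge0$ we have $C^v_{\ell,d}\cong_{\mathcal{A}}\{F_{\lambda^{(\ell-1)}}\}$, where $(\lambda^{(1)},\dots,\lambda^{(\ell-1)})$ runs over all $(\ell-1)$-multipartitions of $d$. The graded Cartan matrix of every block of $\ell$-weight $d$ is $\cong_{\mathcal{A}}$ the same multiset.
\end{theorem}

The core of the proof concerns symmetric functions. Let $\Lambda$ be the ring of symmetric functions over $\mathbb{Z}$, let $\Lambda_{\mathcal{A}}=\Lambda\otimes\mathcal{A}$, and let $\Lambda_{s,\mathcal{A}}$ be its part of degree $s$, a free $\mathcal{A}$-module. For $f\in\mathcal{A}$ let $\theta_f$ be the $\mathcal{A}$-algebra map given on power sums by $p_k\mapsto f(v^k)p_k$; it preserves $\Lambda_{s,\mathcal{A}}$ (Lemma~\ref{lem:theta}). For example, $\theta_{[\ell]}(p_k)=[\ell]_k\,p_k$. The equivalence class of the matrix of an endomorphism of a free $\mathcal{A}$-module does not depend on the bases chosen in the source and in the target.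

\begin{theorem}\label{thm:theta}
For all $\ell\ge2$ and $s\ge0$, the matrix of $\theta_{[\ell]}$ on $\Lambda_{s,\mathcal{A}}$ is $\cong_{\mathcal{A}}\{F_\lambda\mid\lambda\vdash s\}$.
\end{theorem}

All diagonal entries in these theorems are, up to units, invariant under the bar involution $v\mapsto v^{-1}$. If $UXW=D$ is diagonal, then $W^TX^TU^T=D$ and $\overline U\,\overline X\,\overline W=\overline D$. So neither transposing a Cartan matrix (left versus right modules) nor reversing the grading affects the theorems.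

\subsection{Outline}

Sections~\ref{sec:sym}--\ref{sec:theta} prove Theorem~\ref{thm:theta} and use nothing beyond symmetric functions and cyclotomic polynomials; Section~\ref{sec:two} works out degree two, where the method is already visible. Section~\ref{sec:gram} expresses the Cartan matrices as Gram matrices on the basic representation of the quantum affine algebra, shows that they depend only on the $\ell$-weight, and computes weight one. Section~\ref{sec:wreath} passes from a block of weight $d$ to a wreath product with $S_d$, whose Cartan matrix is the matrix of a plethystic operator on $\ell-1$ alphabets. This operator splits into identities and one copy of $\theta_{[\ell]}$, which gives Theorem~\ref{thm:block}. Section~\ref{sec:count} deduces Theorem~\ref{thm:main} by comparing generating functions.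

\section{Symmetric functions and plethysm}\label{sec:sym}

We recall the standard facts that we use. The complete symmetric functions $h_\lambda=h_{\lambda_1}h_{\lambda_2}\cdots$ and the Schur functions $s_\lambda$ are $\mathbb{Z}$-bases of $\Lambda$; the power sums $p_\lambda$ are a basis only over $\mathbb{Q}$. We have $h_m=s_{(m)}$, $e_m=s_{(1^m)}$, and
\[
H(T)=\sum_nh_nT^n=\exp\sum_{n\ge1}\frac{p_nT^n}{n},\qquad \sum_ne_nT^n=\exp\sum_{n\ge1}\frac{(-1)^{n-1}p_nT^n}{n}.
\]
The $\mathcal{A}$-bilinear Hall form $\langle\,,\rangle$ makes the $s_\lambda$ orthonormal and the $p_\lambda$ orthogonal. The involution $\omega\colon p_n\mapsto(-1)^{n-1}p_n$ preserves $\Lambda$ and the form, and exchanges $h_n$ and $e_n$. In the dominance order, $\mu\ge\lambda$ means $\mu_1+\dots+\mu_i\ge\lambda_1+\dots+\lambda_i$ for all $i$; conjugation reverses it. Young's rule states $h_\lambda=\sum_{\mu\ge\lambda}K_{\mu\lambda}s_\mu$ with $K_{\lambda\lambda}=1$, and inverting this unitriangular system gives $s_\mu\in h_\mu+\sum_{\nu>\mu}\mathbb{Z}h_\nu$.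 As $(1^m)$ is the smallest partition of $m$, the pairing $\langle G,e_m\rangle$ is the coefficient of $h_1^m$ in the expansion of $G\in\Lambda_{m,\mathcal{A}}$ in the basis $(h_\mu)$.

For a finite-dimensional complex vector space $Z$ and $\nu\vdash n$, the Schur functor is $S_\nu(Z)=Z^{\otimes n}\otimes_{\mathbb{C}S_n}S^\nu$, with $S^\nu$ the Specht module. Schur--Weyl duality states that $Z^{\otimes n}\cong\bigoplus_\nu S_\nu(Z)\otimes S^\nu$ for $GL(Z)\times S_n$, and that the trace of an element of $GL(Z)$ on $S_\nu(Z)$ is $s_\nu$ evaluated at its eigenvalues.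

\begin{lemma}\label{lem:theta}
Let $f,f'\in\mathcal{A}$. Then $\theta_f$ maps each $\Lambda_{s,\mathcal{A}}$ to itself, $\theta_f\theta_{f'}=\theta_{ff'}$, and $\theta_{v^n}$ is multiplication by $v^{ns}$ in degree $s$. If $f\ne0$, then $\theta_f$ is invertible over $\mathbb{Q}(v)$, and $\theta_f$ and $\theta_f^{-1}$ are self-adjoint for $\langle\,,\rangle$.
\end{lemma}

\begin{proof}
If $f=\sum_ac_av^a$, then $\theta_fH(T)=\exp\sum_n\sum_ac_av^{an}p_nT^n/n=\prod_aH(v^aT)^{c_a}$. This series has coefficients in $\Lambda_{\mathcal{A}}$ because $h_0=1$, and the $h_n$ generate $\Lambda_{\mathcal{A}}$. The other claims hold because $\theta_f$ is diagonal in the orthogonal basis $(p_\lambda)$ with eigenvalues $\prod_jf(v^{\lambda_j})$.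
\end{proof}

Since $[\ell]=v^{1-\ell}(1-q^\ell)/(1-q)$, the map $\theta_{[\ell]}$ agrees up to a unit in each degree with
\[
\theta:=\theta_{(1-q^\ell)/(1-q)},\qquad \theta(p_n)=\frac{1-q^{\ell n}}{1-q^n}\,p_n ,
\]
and we prove Theorem~\ref{thm:theta} for $\theta$.

Let $\psi^k$ be the ring map $v\mapsto v^k$, $p_n\mapsto p_{nk}$; it raises $v$ and all variables to the $k$-th power. For $z\in\Lambda_{\mathcal{A}}$, \emph{plethysm} $G\mapsto G[z]$ is the $\mathcal{A}$-algebra map with $p_k[z]=\psi^k(z)$. The two arguments are treated differently: the coefficients of $G$ are left alone, while $v$ inside $z$ behaves like a variable. If $z$ is the character of a polynomial representation $Z$ of a general linear group, then $s_\nu[z]$ is the character of $S_\nu(Z)$.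

\begin{lemma}\label{lem:pleth}
Let $f\in\mathcal{A}$ and $G,z\in\Lambda_{\mathcal{A}}$. Then $G[z]\in\Lambda_{\mathcal{A}}$ and
\begin{equation}\label{eq:pleth}
G[fz]=(\theta_fG)[z],\qquad \theta_f(G[z])=G[\theta_fz].
\end{equation}
If $G$ is homogeneous of degree $m$, then $G[-z]=(-1)^m(\omega G)[z]$.
\end{lemma}

\begin{proof}
Write $z$ as a signed sum of monomials $\pm\mathsf{m}$ in $v$ and the variables. Then $H(T)[z]=\exp\sum_k\psi^k(z)T^k/k=\prod(1-T\mathsf{m})^{\mp1}$, which has integral coefficients. All four expressions in \eqref{eq:pleth} are $\mathcal{A}$-algebra maps in $G$, so we may take $G=p_k$. The first identity becomes $\psi^k(fz)=f(v^k)\psi^k(z)$. The second becomes $\theta_f\psi^k=\psi^k\theta_f$, and both sides send $a\,p_{n_1}p_{n_2}\cdots$ to $a(v^k)\prod_if(v^{kn_i})p_{kn_i}$. For the last claim, $p_\lambda[-z]=(-1)^Lp_\lambda[z]$ and $\omega p_\lambda=(-1)^{m-L}p_\lambda$ if $\lambda\vdash m$ has $L$ parts.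
\end{proof}

Two arithmetic facts let us pass from the basis $(p_\lambda)$ back to the integral form. The first is Gauss' lemma: a product of elements of $\mathcal{A}$ of content $1$ (greatest common divisor of the coefficients) has content $1$, and if $c\in\mathcal{A}$ has content $1$, $x\in\mathbb{Q}\otimes\mathcal{A}$ and $cx\in\mathcal{A}$, then $x\in\mathcal{A}$. It applies coefficientwise to $\Lambda_{\mathcal{A}}$. The second is the factorization $1-x^N=-\prod_{d\mid N}\Phi_d(x)$ into cyclotomic polynomials: $\Phi_d(x)$ divides $1-x^N$ if and only if $d\mid N$, and then exactly once, and different $\Phi_d$ have no common complex root.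

\section{Degree two}\label{sec:two}

The operator $\theta$ is diagonal in the basis $(p_\lambda)$, so over $\mathbb{Q}[v,v^{-1}]$ its matrix in degree $s$ is equivalent to the multiset of eigenvalues $\prod_j[\ell]_{\lambda_j}$. One might guess that the same holds over $\mathcal{A}$. Degree two shows that it does not, and shows what to do instead. From $\theta H(T)=\prod_{i=0}^{\ell-1}H(q^iT)$ we read off
\[
\theta(h_2)=\sum_iq^{2i}\,h_2+\sum_{i<j}q^{i+j}\,h_1^2,\qquad \theta(h_1^2)=\Big(\sum_iq^i\Big)^2h_1^2 \qquad(0\le i,j\le\ell-1).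
\]

\begin{example}[$\ell=2$]\label{ex:two}
Here $\theta(h_2)=(1+q^2)h_2+qh_1^2$ and $\theta(h_1^2)=(1+q)^2h_1^2$. The matrix has the unit entry $q$, so its entries generate the unit ideal. The eigenvalues $1+q^2$ and $(1+q)^2$ generate the proper ideal $(2,1+q^2)$, so they are not a diagonal form over $\mathcal{A}$. To find one, replace $h_1^2$ by
\[
G=h_1^2-q^{-1}(1+q)^2h_2,\qquad\text{so that}\qquad \theta(G)=-q^{-1}(1+q)^2(1+q^2)\,h_2 .
\]
Both $(h_2,G)$ and $(\theta(h_2),h_2)$ are bases of $\Lambda_{2,\mathcal{A}}$, and in these bases $\theta$ is diagonal with entries $\doteq1$ and $(1+q)^2(1+q^2)$. These are $F_{(2)}=1$ and $F_{(1,1)}=\frac{1-q^2}{1-q}\cdot\frac{1-q^4}{1-q}$.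
\end{example}

\begin{example}[$\ell=4$]\label{ex:four}
Here
\[
\theta(h_2)=(1+q^2)\big[(1+q^4)h_2+q(1+q+q^2)h_1^2\big],\qquad \theta(h_1^2)=(1+q)^2(1+q^2)^2h_1^2 .
\]
So $\theta(h_2)$ is divisible by $F_{(2)}=\frac{1-q^4}{1-q^2}=1+q^2$. For $G=h_1^2+c\,(1+q)^2(1+q^2)h_2$ we get
\[
\theta(G)=(1+q)^2(1+q^2)^2\big[c(1+q^4)h_2+\big(1+cq(1+q+q^2)\big)h_1^2\big].
\]
This is divisible by $F_{(1,1)}=(1+q)^2(1+q^2)^2(1+q^4)$ as soon as $cq(1+q+q^2)\equiv-1$ modulo $1+q^4$. Such $c$ exists because $1+q+q^2$ and $1+q^4$ generate the unit ideal: modulo $1+q+q^2$ we have $q^3\equiv1$, hence $1+q^4\equiv1+q\equiv-q^2$. Being coprime over $\mathbb{Q}$ would not be enough, as the pair $1+q^2$, $(1+q)^2$ in Example~\ref{ex:two} shows. Finally $F_{(2)}F_{(1,1)}=\det\theta$, and the next lemma finishes the computation.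
\end{example}

\begin{lemma}\label{lem:det}
Let $\phi$ be an endomorphism of a free $\mathcal{A}$-module $M$ with basis $G_1,\dots,G_N$. If $\phi(G_i)=F_iB_i$ with $F_i\in\mathcal{A}$, $B_i\in M$, and $\prod_iF_i\doteq\det\phi\ne0$, then the matrix of $\phi$ is $\cong_{\mathcal{A}}\{F_1,\dots,F_N\}$.
\end{lemma}

\begin{proof}
Let $Y$ be the matrix whose columns are the coordinates of the $B_i$ in the basis $(G_i)$. The matrix of $\phi$ is $Y\mathrm{diag}(F_1,\dots,F_N)$. Taking determinants gives $\det Y\doteq1$, so $Y\in GL_N(\mathcal{A})$.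
\end{proof}

The plan in degree $s$ is now as follows. We look for elements $G_\lambda\in\pm h_\lambda+\sum_{\mu>\lambda}\mathcal{A}h_\mu$, which form a basis by triangularity, with $\theta(G_\lambda)$ divisible by $F_\lambda$, and we check that $\prod_\lambda F_\lambda=\det\theta$. Since $\theta$ and $F_\lambda$ are multiplicative, it is enough to treat rectangles $\lambda=(k^m)$. Plethysm separates the rectangle into a problem in degree $k$, where one finds a common divisor as for $h_2$ above, and a problem in degree $m$, where one corrects $h_1^m$ as above.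

\section{Diagonalization of $\theta$}\label{sec:theta}

In Sections~\ref{sub:k} and \ref{sub:m} we fix $k$ with $\ell\nmid k$ and abbreviate
\[
g=g_k,\qquad a=\ell_k\ge2,\qquad \pi=\pi_k,\qquad Q=q^g,
\]
so that $\pi$ is the set of primes dividing $a$, and
\[
f_k:=F_k(1)=\frac{1-q^\ell}{1-q^g}=\frac{1-Q^a}{1-Q},\qquad F_k(m)=\prod_{t=1}^m\frac{1-Q^{at}}{1-Q^{t_{\pi'}}} .
\]
A \emph{$\pi$-number} is a product of primes in $\pi$.

\subsection{A common divisor in degree $k$}\label{sub:k}

\begin{lemma}\label{lem:A}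
If $z\in\Lambda_{k,\mathcal{A}}$, then $\theta(z)=f_kz'$ with $z'\in\Lambda_{k,\mathcal{A}}$.
\end{lemma}

\begin{proof}
We have $f_k=\prod\Phi_d(q)$ over all $d$ with $d\mid\ell$, $d\nmid g$. Fix such $d$ and $\lambda\vdash k$. Since $d\mid\ell$ and $d\nmid\gcd(\ell,k)$, we have $d\nmid k$, so $\lambda$ has a part $n$ with $d\nmid n$. As $d\mid\ell n$, the polynomial $\Phi_d(q)$ divides $(1-q^{\ell n})/(1-q^n)$, and hence the eigenvalue of $\theta$ on $p_\lambda$. The $\Phi_d(q)$ are pairwise coprime in $\mathbb{Q}[v,v^{-1}]$, so $f_k$ divides each eigenvalue there, and $\theta(z)/f_k\in\mathbb{Q}\otimes\Lambda_{k,\mathcal{A}}$. Since $f_k$ has content $1$, Gauss' lemma gives $\theta(z)/f_k\in\Lambda_{k,\mathcal{A}}$.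
\end{proof}

For $G\in\Lambda_{m,\mathcal{A}}$ and $z\in\Lambda_{k,\mathcal{A}}$, Lemma~\ref{lem:A} and \eqref{eq:pleth} give
\begin{equation}\label{eq:transfer}
\theta(G[z])=G[\theta z]=G[f_kz']=(\theta_{f_k}G)[z'] .
\end{equation}
So any divisor of $\theta_{f_k}(G)$ divides $\theta(G[z])$. The choice $G=h_1^m$ gives $G[z]=z^m$ and only the divisor $f_k^m$. We want the best divisor among all $G$ in which $h_1^m$ has coefficient $1$.

\subsection{The best divisor in degree $m$}\label{sub:m}

Fix $m\ge0$ and write $f=f_k$, $F=F_k(m)$. To say that $\theta_f(G)=Fb$ with $b$ integral is to say that $G=F\theta_f^{-1}(b)$. So we first show that $F$ clears the denominators of $\theta_f^{-1}$.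

\begin{lemma}\label{lem:denominator}
$F\theta_f^{-1}(\Lambda_{m,\mathcal{A}})\subset\Lambda_{m,\mathcal{A}}$.
\end{lemma}

\begin{proof}
The eigenvalue of $\theta_f^{-1}$ on $p_\lambda$, $\lambda\vdash m$, is $\Pi=\prod_j(1-Q^{\lambda_j})/(1-Q^{a\lambda_j})$. We show that $F\Pi$ is a polynomial in $Q$ by computing the exponent of each $\Phi_d(Q)$.

Suppose that no prime of $\pi$ divides $d$. Then $d$ is prime to $a$ and to $t_\pi$, so $d\mid aN\iff d\mid N$ and $d\mid t_{\pi'}\iff d\mid t$. Hence $\Phi_d(Q)$ has exponent $0$ in each factor of $F$ and of $\Pi$.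

Suppose that some prime of $\pi$ divides $d$. Then $d\nmid t_{\pi'}$ for all $t$. With $d_1=d/\gcd(d,a)$ we have $d\mid aN\iff d_1\mid N$, so the exponent in $F$ is $\lfloor m/d_1\rfloor$. The pole order of $\Pi$ is at most the number of parts of $\lambda$ divisible by $d_1$, which is at most $\lfloor m/d_1\rfloor$.

Hence for $b\in\Lambda_{m,\mathcal{A}}$ the element $x=F\theta_f^{-1}(b)$ lies in $\mathbb{Q}\otimes\Lambda_{m,\mathcal{A}}$. It remains to exclude integer denominators. The determinant $c=\prod_{\lambda\vdash m}\prod_jf(v^{\lambda_j})$ of $\theta_f$ on $\Lambda_{m,\mathcal{A}}$ has content $1$, and $c\,\theta_f^{-1}$ is integral, being given by the adjugate matrix. So $cx\in\Lambda_{m,\mathcal{A}}$, and Gauss' lemma gives $x\in\Lambda_{m,\mathcal{A}}$.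
\end{proof}

The coefficient of $h_1^m$ in $G=F\theta_f^{-1}(b)$ is $\langle F\theta_f^{-1}b,e_m\rangle=\langle b,E\rangle$ with $E=F\theta_f^{-1}(e_m)$, by self-adjointness. It can be made equal to $1$ if and only if the Schur coefficients of $E$ generate the unit ideal. This is the main difficulty, and it is where the arithmetic of $\mathcal{A}$ modulo primes enters. We do not compute the coefficients. Instead we apply to $E$ a family of integral specializations whose values are explicit products, and we show that no maximal ideal contains all the values.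

\begin{lemma}\label{lem:unimodular}
The Schur coefficients of $E=F\theta_f^{-1}(e_m)$ generate the unit ideal of $\mathcal{A}$.
\end{lemma}

\begin{proof}
Let $I$ be the ideal that they generate. For $c\ge1$ let $\chi_c\colon\Lambda_{\mathcal{A}}\to\mathcal{A}$ be $\omega$ followed by the specialization of the variables to $1,Q,\dots,Q^{c-1},0,0,\dots$. It is an $\mathcal{A}$-algebra map with $\chi_c(p_n)=(-1)^{n-1}(1-Q^{cn})/(1-Q^n)$, and $\chi_c(E)\in I$ because $\chi_c(s_\mu)\in\mathcal{A}$. Expanding in powers of $Q$, we get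
\[
\sum_m\chi_c(\theta_f^{-1}e_m)T^m=\exp\sum_{n\ge1}\frac{T^n}{n}\,\frac{1-Q^{cn}}{1-Q^{an}}=\exp\sum_{j\ge0}\sum_{n\ge1}\frac{(Q^{aj}T)^n-(Q^{aj+c}T)^n}{n}=\prod_{j\ge0}\frac{1-Q^{aj+c}T}{1-Q^{aj}T}.
\]
The $q$-binomial theorem $\prod_{j\ge0}\frac{1-x^jyT}{1-x^jT}=\sum_m\frac{\prod_{j=0}^{m-1}(1-x^jy)}{\prod_{t=1}^m(1-x^t)}T^m$ with $x=Q^a$, $y=Q^c$ gives the coefficient of $T^m$. Its denominator is the numerator of $F$, so
\begin{equation}\label{eq:rho}
\rho_c:=\chi_c(E)=\frac{\prod_{j=0}^{m-1}(1-Q^{aj+c})}{\prod_{t=1}^m(1-Q^{t_{\pi'}})}\in I\qquad(c\ge1).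
\end{equation}

Suppose that $I$ lies in a maximal ideal $\mathfrak{m}$. A field that is finitely generated as a ring is finite, so $\kappa=\mathcal{A}/\mathfrak{m}$ is finite, of characteristic $w$ say. Let $e$ be the multiplicative order of the image of $Q$ in $\kappa$. It divides $|\kappa|-1$, so $w\nmid e$. In the local ring $\mathcal{A}_{\mathfrak{m}}$ we have:
\begin{itemize}
\item[(U1)] $1-Q^N$ is a unit if and only if $e\nmid N$;
\item[(U2)] if $e\mid M$, then $\frac{1-Q^{MN}}{1-Q^M}=\sum_{x=0}^{N-1}Q^{Mx}\equiv N$ modulo $\mathfrak{m}$, which is a unit if and only if $w\nmid N$.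
\end{itemize}
We find $c$ such that $\rho_c$ is a unit of $\mathcal{A}_{\mathfrak{m}}$; this contradicts $\rho_c\in\mathfrak{m}$.

\emph{Case 1: some $p_0\in\pi$ divides $e$.} Take $c=1$. Since $p_0\mid a$, all exponents $aj+1$ and $t_{\pi'}$ are prime to $p_0$, hence not divisible by $e$. By (U1), $\rho_1$ is a quotient of units.

\emph{Case 2: no prime of $\pi$ divides $e$, and $w\notin\pi$.} Take $c=a$, so that $\rho_a=\prod_t(1-Q^{at})/(1-Q^{t_{\pi'}})$ and $at=t_{\pi'}N_t$ with $N_t=at_\pi$ a $\pi$-number. If $e\mid t_{\pi'}$, the $t$-th factor is a unit by (U2), since $w\nmid N_t$. If $e\nmid t_{\pi'}$, then $e\nmid t_{\pi'}N_t$ since $e$ is prime to $N_t$, and the factor is a unit by (U1).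

\emph{Case 3: no prime of $\pi$ divides $e$, and $w\in\pi$.} Now $w\mid N_t$, and the choice $c=a$ fails as soon as $e\le m$. We keep $c\equiv a$ modulo $e$, which fixes the positions of the non-unit factors, and change $c$ modulo $w$. As $w\nmid e$, there is $c\ge1$ with $c\equiv a\pmod e$ and $c\equiv1\pmod w$. Since $e$ is prime to $a$, we have $e\mid aj+c\iff e\mid a(j+1)\iff e\mid j+1$. So exactly $\lfloor m/e\rfloor$ factors in the numerator of \eqref{eq:rho} are non-units. For these $aj+c=eN$, and $w\nmid N$ because $aj+c\equiv1\pmod w$; by (U2) the factor is $1-Q^e$ times a unit. In the denominator, $e\mid t_{\pi'}\iff e\mid t$, so again exactly $\lfloor m/e\rfloor$ factors are non-units, and each is $1-Q^e$ times a unit because $w\nmid t_{\pi'}$. The powers of $1-Q^e$ cancel, and $\rho_c$ is a unit.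
\end{proof}

One specialization does not suffice. For $a=m=2$ we have $\rho_1=1+Q+Q^2$ and $\rho_2=(1+Q)^2(1+Q^2)$. Neither is a unit, but modulo $\rho_1$ we have $1+Q\equiv-Q^2$ and $1+Q^2\equiv-Q$, so together they generate $\mathcal{A}$.

\begin{proposition}\label{prop:B}
For every $m\ge0$ there are $G^{(k)}_m$ and $b$ in $\Lambda_{m,\mathcal{A}}$ with $\theta_{f_k}(G^{(k)}_m)=F_k(m)\,b$ and $\langle G^{(k)}_m,e_m\rangle=1$.
\end{proposition}

\begin{proof}
By Lemma~\ref{lem:unimodular} there is $b=\sum_\mu b_\mu s_\mu\in\Lambda_{m,\mathcal{A}}$ with $\langle b,E\rangle=1$. Put $G^{(k)}_m=F\theta_f^{-1}(b)$. It is integral by Lemma~\ref{lem:denominator}, and $\langle G^{(k)}_m,e_m\rangle=\langle b,E\rangle=1$.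
\end{proof}

\begin{remark}
This explains the shape of $F_k(m)$: it is the exact denominator of $\theta_{f_k}^{-1}$ in degree $m$. Indeed, if $F'\theta_f^{-1}$ preserves $\Lambda_{m,\mathcal{A}}$, then $F'/F=(F'/F)\langle b,E\rangle=\langle b,F'\theta_f^{-1}e_m\rangle\in\mathcal{A}$.
\end{remark}

\subsection{The leading term of a plethysm}

It remains to choose $z$ in \eqref{eq:transfer} so that $G^{(k)}_m[z]$ has leading term $\pm h_k^m$. The natural choice $z=h_k$ works only for odd $k$.

\begin{lemma}\label{lem:C}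
Let $G\in\Lambda_{m,\mathcal{A}}$ with $\langle G,e_m\rangle=1$, let $k\ge1$ and $z_k=(-1)^{k-1}h_k$. Then $G[z_k]\in\pm h_{(k^m)}+\sum_{\mu>(k^m)}\mathcal{A}h_\mu$.
\end{lemma}

\begin{proof}
For $\alpha\vdash m$, the function $s_\alpha[h_k]$ is the character of $S_\alpha(\mathrm{Sym}^kV)$. This is a summand of $(\mathrm{Sym}^kV)^{\otimes m}$, whose character is $h_{(k^m)}=\sum_{\mu\ge(k^m)}K_{\mu,(k^m)}s_\mu$. So for any $G'\in\Lambda_{m,\mathcal{A}}$ only $s_\mu$ with $\mu\ge(k^m)$ occur in $G'[h_k]$.

Take $V=\mathbb{C}^m$, so that $s_{(k^m)}$ is the character of $\det^k$. By Schur--Weyl duality the coefficient of $s_{(k^m)}$ in $s_\alpha[h_k]$ is the multiplicity of $S^\alpha$ in the $S_m$-module $\mathrm{Hom}_{GL(V)}(\det^k,(\mathrm{Sym}^kV)^{\otimes m})$, which has dimension $K_{(k^m),(k^m)}=1$. Realize $(\mathrm{Sym}^kV)^{\otimes m}$ as the polynomials in the entries of an $m\times m$ matrix $x=(x_{ij})$ that have degree $k$ in each row, with $GL(V)$ acting by $x\mapsto x\gamma$ and $S_m$ permuting the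 rows. The polynomial $\det(x)^k$ has degree $k$ in each row and transforms by $\det(\gamma)^k$, so it spans the copy of $\det^k$, and $S_m$ acts on it by $\mathrm{sgn}^k$. Therefore the coefficient of $s_{(k^m)}$ in $G'[h_k]$ is $\langle G',e_m\rangle$ for $k$ odd and $\langle G',h_m\rangle$ for $k$ even.

For $k$ odd take $G'=G$. For $k$ even, $G[-h_k]=(-1)^m(\omega G)[h_k]$ by Lemma~\ref{lem:pleth}, and the coefficient is $(-1)^m\langle\omega G,h_m\rangle=(-1)^m\langle G,e_m\rangle$. In both cases $G[z_k]\in\pm s_{(k^m)}+\sum_{\mu>(k^m)}\mathcal{A}s_\mu$, and we substitute $s_\mu\in h_\mu+\sum_{\nu>\mu}\mathbb{Z}h_\nu$.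
\end{proof}

\begin{example}
Let $\ell=4$, $\lambda=(2,2)$. Then $Q=q^2$, $f_2=1+Q$ and $F_\lambda=(1+Q)^2(1+Q^2)$, while $h_2^2$ only gives the divisor $f_2^2$. By Example~\ref{ex:two} with $Q$ in place of $q$ we may take $G^{(2)}_2=h_1^2-Q^{-1}(1+Q)^2h_2$. Only Schur functions with at most two rows occur in $e_2[h_2]$, and in two variables $e_2(x^2,xy,y^2)=x^3y+x^2y^2+xy^3$, so $e_2[h_2]=s_{(3,1)}=h_3h_1-h_4$. Since $h_2[-h_2]=e_2[h_2]$,
\[
G^{(2)}_2[-h_2]=h_2^2-Q^{-1}(1+Q)^2(h_3h_1-h_4).
\]
Without the sign, $h_2[h_2]=h_2^2-e_2[h_2]$, and the coefficient of $h_2^2$ in $G^{(2)}_2[h_2]$ is $1-Q^{-1}(1+Q)^2\doteq1+Q+Q^2$, which is not a unit.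
\end{example}

\subsection{The basis and the determinant}

\begin{proof}[Proof of Theorem~\ref{thm:theta}]
For $\lambda\vdash s$ set
\[
G_\lambda=\prod_{k:\,\ell\nmid k}G^{(k)}_{m_k(\lambda)}[z_k]\cdot\prod_{k:\,\ell\mid k}h_k^{m_k(\lambda)} .
\]
We have $h_\mu h_\nu=h_{\mu\cup\nu}$, where $\mu\cup\nu$ is the union of the multisets of parts. If $\mu>\tilde\mu$, then $\mu\cup\nu>\tilde\mu\cup\nu$, because $(\mu\cup\nu)'=\mu'+\nu'$ and conjugation reverses dominance. So Lemma~\ref{lem:C} gives $G_\lambda\in\pm h_\lambda+\sum_{\mu>\lambda}\mathcal{A}h_\mu$, and $(G_\lambda)_{\lambda\vdash s}$ is a basis of $\Lambda_{s,\mathcal{A}}$. By \eqref{eq:transfer} and Proposition~\ref{prop:B}, $\theta(G^{(k)}_m[z_k])=F_k(m)\,b[z_k']\in F_k(m)\Lambda_{\mathcal{A}}$ for $\ell\nmid k$, and $F_k(m)=1$ for $\ell\mid k$. Hence $\theta(G_\lambda)\in F_\lambda\Lambda_{s,\mathcal{A}}$. By Lemma~\ref{lem:det} it remains to compare $\prod_\lambda F_\lambda$ with the determinant of $\theta$ in degree $s$.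

Let $\mathsf{p}(n)$ be the number of partitions of $n$, with $\mathsf{p}(n)=0$ for $n<0$. Removing $t$ parts equal to $k$ shows that $\mathsf{p}(s-kt)$ partitions $\lambda\vdash s$ satisfy $m_k(\lambda)\ge t$. Hence \eqref{eq:F} gives
\[
\prod_{\lambda\vdash s}F_\lambda=\prod_{k,t\ge1}\Big(\frac{1-q^{\ell t}}{1-q^{\,g_kt_{\pi_k'}}}\Big)^{\mathsf{p}(s-kt)},
\]
and, since $\sum_{\lambda\vdash s}m_k(\lambda)=\sum_t\mathsf{p}(s-kt)$,
\[
\det\theta=\prod_{\lambda\vdash s}\prod_k\Big(\frac{1-q^{\ell k}}{1-q^k}\Big)^{m_k(\lambda)}=\prod_{k,t\ge1}\Big(\frac{1-q^{\ell t}}{1-q^t}\Big)^{\mathsf{p}(s-kt)},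
\]
where in the last step the names $k$ and $t$ were exchanged. The numerators agree. Group the denominators by $N=kt$. In the second product the exponent $t$ runs over the divisors of $N$, so it suffices to show that $k\mapsto g_k\,(N/k)_{\pi_k'}$ permutes the divisors of $N$. Let a prime $w$ have exponents $M,r,x$ in $N,\ell,k$. Its exponent in $g_k$ is $\min(r,x)$, and $w\in\pi_k$ if and only if $x<r$. So its exponent in the image is $x$ if $x<r$, and $r+(M-x)$ if $r\le x\le M$. This depends only on $x$, and as a map of $\{0,\dots,M\}$ it fixes the elements below $r$ and reverses the others. The map on divisors is the product of these bijections.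
\end{proof}

\section{Cartan matrices as Gram matrices}\label{sec:gram}

\subsection{The basic representation}

Let $I=\{0,1,\dots,\ell-1\}$, read modulo $\ell$, and let $(a_{ij})$ be the Cartan matrix of type $A^{(1)}_{\ell-1}$: $a_{ii}=2$; for $\ell\ge3$, $a_{ij}=-1$ if $i-j\equiv\pm1$; for $\ell=2$, $a_{01}=a_{10}=-2$; and $a_{ij}=0$ otherwise. On the lattice with basis $\Lambda_0,\alpha_0,\dots,\alpha_{\ell-1}$ take the symmetric form $(\alpha_i|\alpha_j)=a_{ij}$, $(\Lambda_0|\alpha_i)=\delta_{i0}$, $(\Lambda_0|\Lambda_0)=0$, and write $\langle h_i,\mu\rangle=(\alpha_i|\mu)$. The Weyl group $W$ is generated by the reflections $s_i\mu=\mu-\langle h_i,\mu\rangle\alpha_i$. It preserves the form and fixes $\delta=\sum_i\alpha_i$, which satisfies $(\delta|\alpha_i)=0$ and $(\delta|\Lambda_0)=1$. The \emph{content} of a partition is $\mathrm{cont}(\lambda)=\sum\alpha_{c-r}$, the sum over its boxes in row $r$ and column $c$.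

Let $U_v=U_v(\widehat{\mathfrak{sl}}_\ell)$ be the quantum group over $\mathbb{Q}(v)$ with generators $E_i,F_i,K_i^{\pm1}$, the relations
\[
K_iK_j=K_jK_i,\quad K_iE_jK_i^{-1}=v^{a_{ij}}E_j,\quad K_iF_jK_i^{-1}=v^{-a_{ij}}F_j,\quad E_iF_j-F_jE_i=\delta_{ij}\frac{K_i-K_i^{-1}}{v-v^{-1}},
\]
and the quantum Serre relations. Let $U_{\mathcal{A}}$ be its $\mathcal{A}$-form, generated by the $K_i^{\pm1}$ and the divided powers $E_i^{(n)}=E_i^n/[n]!$, $F_i^{(n)}=F_i^n/[n]!$. Let $V=V(\Lambda_0)$ be the irreducible module with highest weight vector $\eta$, so $E_i\eta=0$ for all $i$ and $F_j\eta=0$ for $j\ne0$. It is the direct sum of the weight spaces $V_{\Lambda_0-\alpha}$ spanned by the $F_{i_1}\cdots F_{i_n}\eta$ with $\sum\alpha_{i_a}=\alpha$, and $K_i$ acts on $V_\mu$ by $v^{\langle h_i,\mu\rangle}$. The lattice $V_{\mathcal{A}}=U_{\mathcal{A}}\eta$ is spanned by monomials in the $F_i^{(n)}$ applied to $\eta$; put $V_{\mathcal{A},\mu}=V_{\mathcal{A}}\cap V_\mu$. For fixed $i$, complete reducibility for quantum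 $\mathfrak{sl}_2$ shows that every $x\in V_\mu$ is a sum $\sum_jF_i^{(j)}u_j$ with $u_j\in V_{\mu+j\alpha_i}$ and $E_iu_j=0$. If $E_iu=0$ and $u$ has $h_i$-weight $N$, then
\begin{equation}\label{eq:sl2}
E_i^{(j)}F_i^{(j')}u=0\ \ (j>j'),\qquad E_i^{(j)}F_i^{(j)}u=\frac{[N]!}{[j]!\,[N-j]!}\,u\ \ (0\le j\le N).
\end{equation}

The algebra $R^{\Lambda_0}_n$ is the direct sum of algebras $R_\alpha=R^{\Lambda_0}_\alpha$ over the sums $\alpha$ of $n$ simple roots. We never use its presentation, only the following facts. Here $K_0$ is the Grothendieck group of finitely generated graded projective modules; it is a free $\mathcal{A}$-module, with $v$ acting by grading shift and with basis the classes of the $P(\lambda)$. A \emph{graded Morita equivalence} is an equivalence, commuting with shifts, between categories of graded modules with degree-preserving maps.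

\begin{itemize}
\item[(F1)] (\cite[Theorem 4.18]{BK}) $\bigoplus_\alpha K_0(R_\alpha)\cong V_{\mathcal{A}}$ as $\mathcal{A}$-modules, with the summand $\alpha$ corresponding to the weight $\Lambda_0-\alpha$. Up to grading shifts, $F_i$ and $E_i$ correspond to $i$-induction and $i$-restriction. The Cartan pairing $\operatorname{gdim}\mathrm{Hom}(P,P')$, antilinear in $P$ and linear in $P'$, corresponds to the Shapovalov form $(\,,)_H$, normalized by $(\eta,\eta)_H=1$ and $(F_ix,y)_H=v^{-1+\langle h_i,\mu\rangle}(x,E_iy)_H$ for $x\in V_\mu$.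
\item[(F2)] (\cite[5.2]{Lusztig}) There are mutually inverse maps $T_i^{\pm1}\colon V\to V$, given on each weight space by locally finite $\mathcal{A}$-combinations of products of divided powers of $E_i$ and $F_i$. Hence they preserve $V_{\mathcal{A}}$, and $T_i$ maps $V_\mu$ to $V_{s_i\mu}$. If $E_iu=0$ and $u$ has $h_i$-weight $N$, then $T_i(F_i^{(j)}u)=\pm v^nF_i^{(N-j)}u$, where the sign and $n$ depend only on $j$ and $N$.
\item[(F3)] (\cite{Evseev}) If $\rho$ is a $d$-Rouquier $\ell$-core (these exist for every $d$), there is a homogeneous idempotent $f\in B=R_{\mathrm{cont}(\rho)+d\delta}$ such that $fBf$ is graded Morita equivalent to $R_\delta\wr S_d=R_\delta^{\otimes d}\rtimes S_d$.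
\item[(F4)] (Standard.) The weights of $V$ are $w\Lambda_0-d\delta$ with $w\in W$, $d\ge0$. The multiplicity of $w\Lambda_0-d\delta$ is the number of $(\ell-1)$-multipartitions of $d$. The weights $\Lambda_0-\mathrm{cont}(\rho)$, $\rho$ an $\ell$-core, are exactly the elements of $W\Lambda_0$, and the block $(\rho,d)$ has weight $\Lambda_0-\mathrm{cont}(\rho)-d\delta$.
\end{itemize}
Of Rouquier cores we need only their existence and (F3).

\subsection{A Hermitian form}

The power of $v$ in the adjunction (F1) depends on the weight, which is inconvenient when weights are moved by $W$. We remove it by a rescaling. Let $\Omega$ be the ring anti-automorphism of $U_v$ with $v\mapsto v^{-1}$, $E_i\leftrightarrow F_i$, $K_i\mapsto K_i^{-1}$; it respects the relations, $\Omega^2=1$, and $\Omega(F_i^{(j)})=E_i^{(j)}$. For $x\in V$ let $\gamma(x)$ be the coefficient of $\eta$ in $x$. Then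
\begin{equation}\label{eq:gamma}
\gamma(\Omega(u)\eta)=\overline{\gamma(u\eta)}\qquad(u\in U_v).
\end{equation}
Indeed, by the triangular decomposition we may take $u=c\,u^-Ku^+$ with $c\in\mathbb{Q}(v)$ and $u^-,K,u^+$ monomials in the $F_i$, $K_i^{\pm1}$, $E_i$. Then $\Omega(u)=\bar c\,\Omega(u^+)K^{-1}\Omega(u^-)$ has the same shape. Both sides vanish unless $u^-=u^+=1$, and then they agree since $K$ acts on $\eta$ by a power of $v$.

Put $(u\eta,u'\eta)=\gamma(\Omega(u)u'\eta)$. This depends on $u'$ only through $u'\eta$, and by \eqref{eq:gamma} it equals $\overline{\gamma(\Omega(u')u\eta)}$, which depends on $u$ only through $u\eta$. So we obtain a form on $V$, antilinear in the first and linear in the second argument, with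
\[
(y,x)=\overline{(x,y)},\qquad(\eta,\eta)=1,\qquad(ux,y)=(x,\Omega(u)y).
\]
Set $n(\alpha)=(\Lambda_0|\alpha)-\frac12(\alpha|\alpha)=-\frac12(\Lambda_0-\alpha|\Lambda_0-\alpha)$. Then
\begin{equation}\label{eq:n}
n(\alpha+\alpha_i)-n(\alpha)=-1+\langle h_i,\Lambda_0-\alpha\rangle,\qquad n(\alpha)=d\ \text{ if }\ \Lambda_0-\alpha=w\Lambda_0-d\delta;
\end{equation}
the second claim holds because $(w\Lambda_0|w\Lambda_0)=0$, $(w\Lambda_0|\delta)=1$ and $(\delta|\delta)=0$.

\begin{lemma}\label{lem:gram}
On $V_{\Lambda_0-\alpha}$ we have $(\,,)_H=v^{n(\alpha)}(\,,)$. The graded Cartan matrix of $R_\alpha$ is equivalent to the Gram matrix $((x_i,y_j))$ for any two $\mathcal{A}$-bases $(x_i)$, $(y_j)$ of $V_{\mathcal{A},\Lambda_0-\alpha}$.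
\end{lemma}

\begin{proof}
Both forms take the value $1$ at $(\eta,\eta)$, and every other weight space is spanned by elements $F_ix$. If the claim holds on $V_{\Lambda_0-\alpha}\ni x$, then (F1) and \eqref{eq:n} give $(F_ix,y)_H=v^{n(\alpha+\alpha_i)-n(\alpha)}v^{n(\alpha)}(x,E_iy)=v^{n(\alpha+\alpha_i)}(F_ix,y)$. The Cartan matrix is the Gram matrix of $(\,,)_H$ in the basis of indecomposable projectives, and a change of bases acts by $C\mapsto\overline X^TCY$ with $X,Y$ invertible over $\mathcal{A}$.
\end{proof}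

\subsection{Independence of the core}

\begin{proposition}\label{prop:core}
$(T_ix,T_iy)=(x,y)$ for $x,y\in V_\mu$. All blocks of $\ell$-weight $d$ have equivalent graded Cartan matrices.
\end{proposition}

\begin{proof}
Write $x=\sum_jF_i^{(j)}u_j$ and $y=\sum_jF_i^{(j)}u_j'$ with $E_iu_j=E_iu_j'=0$, where $u_j,u_j'$ have $h_i$-weight $N_j=\langle h_i,\mu\rangle+2j$. If $u,u'$ are killed by $E_i$ and $j>j'$, then $(F_i^{(j)}u,F_i^{(j')}u')=(u,E_i^{(j)}F_i^{(j')}u')=0$ by \eqref{eq:sl2}, and the case $j<j'$ follows by Hermitian symmetry. So $(x,y)=\sum_j\frac{[N_j]!}{[j]!\,[N_j-j]!}(u_j,u_j')$ by \eqref{eq:sl2}. By (F2), $T_ix=\sum_j\zeta_jF_i^{(N_j-j)}u_j$ and $T_iy=\sum_j\zeta_jF_i^{(N_j-j)}u'_j$ with the same units $\zeta_j$. The exponents $N_j-j=\langle h_i,\mu\rangle+j$ are distinct, $\bar\zeta_j\zeta_j=1$, and the coefficient above is invariant under $j\mapsto N_j-j$. Hence $(T_ix,T_iy)=(x,y)$.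

Thus $T_i$ is an isometry from $V_{\mathcal{A},\mu}$ onto $V_{\mathcal{A},s_i\mu}$. By (F4), and since $W$ fixes $\delta$, the weights of the blocks of $\ell$-weight $d$ form one $W$-orbit. Apply Lemma~\ref{lem:gram}.
\end{proof}

We may therefore compute $C^v_{\ell,d}$ in the block where (F3) applies. For that we need the graded structure of $R_\delta$.

\subsection{Weight one}

Two kinds of graded Morita equivalence will be used. Let $B$ be a finite-dimensional graded algebra.
\begin{itemize}
\item[(M1)] If $f\in B$ is a homogeneous idempotent, the simple graded $fBf$-modules are the nonzero $fL$ with $L$ simple. If no simple module is killed by $f$, then $B/BfB$ has no simple module, so $BfB=B$ ($f$ is \emph{full}), and $M\mapsto fM$ is a graded Morita equivalence.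
\item[(M2)] If $1=\sum_je_j$ with orthogonal homogeneous idempotents and $s_j\in\mathbb{Z}$, raise the degree of the elements of $e_iBe_j$ by $s_i-s_j$. This is a new grading of $B$, and raising degrees on $e_iM$ by $s_i$ is a graded Morita equivalence.
\end{itemize}
A graded Morita equivalence matches indecomposable projectives up to shift and preserves graded Hom spaces, so it preserves the equivalence class of the Cartan matrix.

Call the weights $\mu\in W\Lambda_0$ \emph{extremal}. Applying the $T_i$ to $\eta$ shows that $V_{\mathcal{A},\mu}=\mathcal{A}\eta_\mu$ with $(\eta_\mu,\eta_\mu)=1$.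

\begin{lemma}\label{lem:extremal}
Let $\mu$ be extremal. If $\langle h_i,\mu\rangle\ge0$, then $E_i\eta_\mu=0$. If $\langle h_i,\mu\rangle=1$, then $F_i\eta_\mu\doteq\eta_{s_i\mu}$ and $E_i\eta_{s_i\mu}\doteq\eta_\mu$.
\end{lemma}

\begin{proof}
Let $\mu=\Lambda_0-\alpha$, so $n(\alpha)=0$. By \eqref{eq:n}, $n(\alpha-\alpha_i)=1-\langle h_i,\mu+\alpha_i\rangle=-1-\langle h_i,\mu\rangle<0$, so $\mu+\alpha_i$ is not a weight. If $\langle h_i,\mu\rangle=1$, then $F_i\eta_\mu\doteq T_i\eta_\mu\doteq\eta_{s_i\mu}$ by (F2) with $j=0$, and $E_iF_i\eta_\mu=\eta_\mu$ by \eqref{eq:sl2}.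
\end{proof}

Let $J=\{1,\dots,\ell-1\}$ and let $c=(c_{ij})_{i,j\in J}$ be the matrix with $c_{ij}=1+v^2$, $v$, $0$ according as $i=j$, $|i-j|=1$, $|i-j|>1$.

\begin{lemma}\label{lem:tridiagonal}
We have $\det(v^{-1}c)=[\ell]$, and $c=X\,\mathrm{diag}(1,\dots,1,[\ell])\,Y$ with $X,Y\in GL_J(\mathcal{A})$.
\end{lemma}

\begin{proof}
The matrix $v^{-1}c$ is tridiagonal with $[2]$ on the diagonal and $1$ beside it. Its leading principal minors satisfy $D_0=1$, $D_1=[2]$, $D_n=[2]D_{n-1}-D_{n-2}$, so $D_n=[n+1]$. Moving the first row to the bottom gives a matrix $\left(\begin{smallmatrix}U&x\\y&z\end{smallmatrix}\right)$ with $U$ upper unitriangular of size $\ell-2$. Row and column operations turn it into $\mathrm{diag}(U,z-yU^{-1}x)$, and $z-yU^{-1}x=\pm[\ell]$ by the determinant.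
\end{proof}

\begin{proposition}\label{prop:weightone}
There are orthogonal homogeneous idempotents $e_j\in R_\delta$ $(j\in J)$ with $e=\sum_je_j$ full, and integers $s_j$, such that the regrading $A$ of $A'=eR_\delta e$ as in \textup{(M2)} satisfies $\operatorname{gdim}e_iAe_j=c_{ij}$. In particular $A$ is nonnegatively graded with $A_0=\bigoplus_j\mathbb{C}e_j\cong\mathbb{C}^J$.
\end{proposition}

\begin{proof}
For $i\in J$ the hook $(i,1^{\ell-1-i})$ has fewer than $\ell$ boxes, so it is an $\ell$-core, and its content is $\delta-\alpha_i$. By (F4), $\mu_i=\Lambda_0-\delta+\alpha_i$ is extremal. Put $\eta_i=\eta_{\mu_i}$ and $y_i=F_i\eta_i\in V_{\mathcal{A},\Lambda_0-\delta}$. For $i,j\in J$ we have $\langle h_i,\mu_j\rangle=a_{ij}$, which is $2$, $-1$, $0$ according as $i=j$, $|i-j|=1$, $|i-j|>1$.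

\emph{The Gram matrix of the $y_i$.} We have $E_i\eta_i=0$ and $(y_i,y_i)=(\eta_i,E_iF_i\eta_i)=[2]$. For $i\ne j$, $(y_i,y_j)=(\eta_i,E_iF_j\eta_j)=(\eta_i,F_jE_i\eta_j)$. If $a_{ij}=0$, then $E_i\eta_j=0$ and $(y_i,y_j)=0$. If $a_{ij}=-1$, then $\nu=s_i\mu_j=\mu_j+\alpha_i$ is extremal with $\langle h_i,\nu\rangle=1$, so $E_i\eta_j\doteq\eta_\nu$ by Lemma~\ref{lem:extremal}. Also $\langle h_j,\nu\rangle=2-1=1$ and $s_j\nu=\nu-\alpha_j=\mu_i$, so $F_j\eta_\nu\doteq\eta_i$. Hence $(y_i,y_j)$ is a unit.

\emph{The $y_i$ form a basis.} Every simple root occurs once in $\delta$, so $V_{\mathcal{A},\Lambda_0-\delta}$ is spanned by monomials in which each $F_i$ occurs once, and $V_{\mathcal{A},\Lambda_0-\delta}=\sum_{i\in I}F_iV_{\mathcal{A},\Lambda_0-\delta+\alpha_i}$. The summand $i=0$ vanishes since $F_j\eta=0$ for $j\ne0$. So the $y_i$, $i\in J$, span. The determinant of a tridiagonal matrix depends only on the diagonal and on the products of opposite off-diagonal entries, and $(y_i,y_{i+1})(y_{i+1},y_i)=1$,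 a unit times its bar. So the Gram determinant is $[\ell]\ne0$ by Lemma~\ref{lem:tridiagonal}, and the $y_i$ are independent.

\emph{The projectives.} The block of weight $\mu_i$ has $K_0$ of rank one, so it has one indecomposable projective up to shift, whose class is $\doteq\eta_i$. Let $P_i$ be the projective $R_\delta$-module obtained from it by $i$-induction; its class is $\doteq y_i$. Since $n(\delta)=1$, we get $\operatorname{gdim}\mathrm{End}(P_i)=v[2]=1+v^2$. So $\mathrm{End}(P_i)_0=\mathbb{C}$, and $P_i$ is indecomposable. The classes of the $P_i$ form a basis of $K_0(R_\delta)$, so the $P_i$ are all the indecomposable projectives up to shift, without repetition. Choose orthogonal homogeneous idempotents $e_i$ with $R_\delta e_i$ a shift of $P_i$, and replace $P_i$ by $R_\delta e_i$. Then $e$ is full by (M1), and $e_iA'e_j\cong\mathrm{Hom}(P_i,P_j)$. For $|i-j|=1$ its graded dimension is a unit with nonnegative coefficients, say $v^{b_{ij}}$, and Hermitian symmetry of $v^{-1}(\,,)_H$ gives $b_{ij}+b_{ji}=2$.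 Choose $s_j$ with $s_i-s_{i+1}=1-b_{i,i+1}$. After regrading, $e_iAe_{i+1}$ has degree $1$ and $e_{i+1}Ae_i$ has degree $b_{i+1,i}-1+b_{i,i+1}=1$.
\end{proof}

\section{Wreath products}\label{sec:wreath}

Let $\mathcal{W}=A\wr S_d=A^{\otimes d}\rtimes S_d$, with $S_d$ in degree $0$ permuting the factors. Then $\mathcal{W}_0=\mathbb{C}^J\wr S_d$, and $\mathcal{W}_{>0}$ is a nilpotent ideal. For $\mathbf{i}\in J^d$ put $e_{\mathbf{i}}=e_{i_1}\otimes\cdots\otimes e_{i_d}$. The group $S_d$ permutes these idempotents. The orbits correspond to tuples $\mathbf{n}=(n_j)_{j\in J}$ with $\sum n_j=d$, with representatives $e_{\mathbf{n}}=e_1^{\otimes n_1}\otimes e_2^{\otimes n_2}\otimes\cdots$ and stabilizers $S_{\mathbf{n}}=\prod_jS_{n_j}$. So $M\mapsto(e_{\mathbf{n}}M)_{\mathbf{n}}$ is an equivalence from $\mathcal{W}_0$-modules to $\prod_{\mathbf{n}}\mathbb{C}S_{\mathbf{n}}$-modules. Thus $\mathcal{W}_0$ is semisimple, with simple modules $L_\mu$ corresponding to $\bigotimes_jS^{\mu^{(j)}}$ for $(\ell-1)$-multipartitions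 $\mu=(\mu^{(j)})_{j\in J}$ of $d$.

\begin{proposition}\label{prop:morita}
$C^v_{\ell,d}$ is equivalent to the graded Cartan matrix of $\mathcal{W}$.
\end{proposition}

\begin{proof}
The idempotent $e^{\otimes d}$ is fixed by $S_d$ and full in $R_\delta^{\otimes d}$, so it is full in $R_\delta\wr S_d$, with truncation $A'\wr S_d$. Regrade $A'\wr S_d$ by (M2) with the idempotents $e_{\mathbf{i}}$ and the integers $\sum_as_{i_a}$. An element $(x_1\otimes\cdots\otimes x_d)\sigma$ with $x_a\in e_{i_a}A'e_{k_a}$ lies in $e_{\mathbf{i}}(A'\wr S_d)e_{\mathbf{j}}$ for a rearrangement $\mathbf{j}$ of $\mathbf{k}$, so its degree is raised by $\sum_a(s_{i_a}-s_{k_a})$. The result is $\mathcal{W}$. Hence $R_\delta\wr S_d$ is graded Morita equivalent to $\mathcal{W}$.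

Let $\rho$, $B$, $f$ be as in (F3). Then $fBf$ is graded Morita equivalent to $\mathcal{W}$. This describes only a truncation of $B$, and we count simple modules to see that nothing is lost. The simple graded $\mathcal{W}$-modules up to shift are the $L_\mu$, since $\mathcal{W}_{>0}$ is nilpotent. By (F1) and (F4), $B$ has the same number of simple modules up to shift. By (M1), no simple $B$-module is killed by $f$, and $B$ is graded Morita equivalent to $fBf$. Proposition~\ref{prop:core} completes the proof.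
\end{proof}

Let $\Lambda^J_{\mathcal{A}}=\bigotimes_{j\in J}\Lambda(X_j)\otimes\mathcal{A}$ be the symmetric functions in alphabets $X_j$, with the form for which the $s_\mu=\prod_js_{\mu^{(j)}}[X_j]$ are orthonormal. For a matrix $a=(a_{ij})_{i,j\in J}$ over $\mathcal{A}$ let $\Theta_a$ be the $\mathcal{A}$-algebra map
\[
\Theta_a\colon\ p_k[X_j]\mapsto\sum_ia_{ij}(v^k)\,p_k[X_i].
\]
It sends $H(T)[X_j]$ to $\prod_i\theta_{a_{ij}}H(T)[X_i]$, so it preserves $\Lambda^J_{\mathcal{A}}$ by Lemma~\ref{lem:theta}. Evaluating on $p_k[X_j]$ gives $\Theta_a\Theta_b=\Theta_{ab}$, so $\Theta_a$ is invertible when $a\in GL_J(\mathcal{A})$.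

\begin{proposition}\label{prop:cartanW}
The graded Cartan matrix of $\mathcal{W}$ is the matrix of $\Theta_c$ on the part of degree $d$ of $\Lambda^J_{\mathcal{A}}$ in the basis $(s_\mu)$.
\end{proposition}

\begin{proof}
For a graded $\mathbb{C}^J\wr S_n$-module $M$ let $\mathrm{ch}(M)\in\Lambda^J_{\mathcal{A}}$ be the sum over $\mathbf{n}$ of the graded Frobenius characteristics of the $e_{\mathbf{n}}M$, so that $\mathrm{ch}(L_\mu)=s_\mu$ and $\operatorname{gdim}\mathrm{Hom}_{\mathcal{W}_0}(L_\lambda,M)=\langle s_\lambda,\mathrm{ch}M\rangle$. The module $P_\mu=\mathcal{W}\otimes_{\mathcal{W}_0}L_\mu$ is projective, since $\mathcal{W}_0$ is semisimple, and $P_\mu/\mathcal{W}_{>0}P_\mu=L_\mu$. So the $P_\mu$ are the indecomposable projectives up to shift, and by adjunction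
\[
\operatorname{gdim}\mathrm{Hom}_{\mathcal{W}}(P_\lambda,P_\mu)=\operatorname{gdim}\mathrm{Hom}_{\mathcal{W}_0}(L_\lambda,P_\mu)=\langle s_\lambda,\mathrm{ch}P_\mu\rangle .
\]
We must show $\mathrm{ch}P_\mu=\Theta_c(s_\mu)$.

Let $\mathbf{d}=(|\mu^{(j)}|)_j$ and $\mathcal{H}=A^{\otimes d}\rtimes S_{\mathbf{d}}$. The module $L_\mu$ is induced from the $\mathcal{H}_0$-module $N_0=\bigotimes_j\big((\mathbb{C}e_j)^{\otimes d_j}\otimes S^{\mu^{(j)}}\big)$. Hence $P_\mu=\mathcal{W}\otimes_{\mathcal{H}}N$ with $N=\mathcal{H}\otimes_{\mathcal{H}_0}N_0=\bigotimes_j\big((Ae_j)^{\otimes d_j}\otimes S^{\mu^{(j)}}\big)$. The natural map $\mathcal{W}_0\otimes_{\mathcal{H}_0}N\to\mathcal{W}\otimes_{\mathcal{H}}N$ is an isomorphism of graded $\mathcal{W}_0$-modules, as both sides are $\bigoplus\sigma\otimes N$ over coset representatives $\sigma$ of $S_d/S_{\mathbf{d}}$. So we need two properties of $\mathrm{ch}$: its value on induction products, and on modules $U^{\otimes n}\otimes S^\nu$. Both become transparent if $\mathrm{ch}$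 is realized as a character of general linear groups.

Let $Y=\bigoplus_{i\in J}Y_i$ with $\dim Y_i\ge d$, where $e_i$ acts as the projection onto $Y_i$. Then $Y^{\otimes n}$ is a right $\mathbb{C}^J\wr S_n$-module, and we put
\[
\Phi(M)=Y^{\otimes n}\otimes_{\mathbb{C}^J\wr S_n}M\ \cong\ \bigoplus_{\mathbf{n}}\Big(\bigotimes_jY_j^{\otimes n_j}\Big)\otimes_{\mathbb{C}S_{\mathbf{n}}}e_{\mathbf{n}}M .
\]
By the definition of Schur functors, the graded character of $\prod_iGL(Y_i)$ on $\Phi(M)$ is $\mathrm{ch}(M)$, with $X_i$ the eigenvalues on $Y_i$; for $n\le d$ this determines $\mathrm{ch}(M)$. If $M,M'$ are modules for $\mathcal{G}=\mathbb{C}^J\wr S_n$ and $\mathcal{G}'=\mathbb{C}^J\wr S_{n'}$, then $\Phi(\mathrm{Ind}(M\otimes M'))=Y^{\otimes(n+n')}\otimes_{\mathcal{G}\otimes\mathcal{G}'}(M\otimes M')=\Phi(M)\otimes\Phi(M')$, so $\mathrm{ch}$ is multiplicative. If $U=\bigoplus_iU_i$ is a graded $\mathbb{C}^J$-module, then $Y\otimes_{\mathbb{C}^J}U=\bigoplus_iY_i\otimes U_i=:Z$ and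
\[
\Phi(U^{\otimes n}\otimes S^\nu)=Z^{\otimes n}\otimes_{\mathbb{C}S_n}S^\nu=S_\nu(Z).
\]
Its graded character is $s_\nu$ evaluated at the monomials of $\sum_i\operatorname{gdim}(U_i)X_i$, that is, the image of $s_\nu$ under $p_k\mapsto\sum_i\operatorname{gdim}(U_i)(v^k)\,p_k[X_i]$. For $U=Ae_j$ we have $\operatorname{gdim}U_i=c_{ij}$, and this is $\Theta_c(s_\nu[X_j])$. Multiplying over $j$ gives $\mathrm{ch}P_\mu=\Theta_c(s_\mu)$.
\end{proof}

\begin{example}
For $\ell=2$ we have $A=\mathbb{C}[x]/(x^2)$ with $\deg x=2$, $c=(1+q)$ and $\Theta_c=\theta$. For $d=2$, Example~\ref{ex:two} and $h_1^2=s_{(2)}+s_{(1,1)}$ give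
\[
C^v_{2,2}\cong_{\mathcal{A}}\begin{pmatrix}1+q+q^2&q\\q&1+q+q^2\end{pmatrix}\cong_{\mathcal{A}}\{1,[2][4]\}.
\]
This is the conjecture for $\ell=2$, $n=4$: the only block is $(\emptyset,2)$, and $\mathsf{CRP}_2(4)=\{(3,1),(1^4)\}$ with $r^v_{2,1}(3,1)=1$ and $r^v_{2,1}(1^4)=[2][4]$.
\end{example}

\begin{remark}
If $S_d$ acted on $A^{\otimes d}$ with Koszul signs, with parity the degree modulo $2$, the off-diagonal terms $v^kp_k[X_{j\pm1}]$ of $\Theta_c$ would be multiplied by $(-1)^{k-1}$. The resulting map is $\omega'\Theta_c\,\omega'$, where $\omega'$ applies $\omega$ to $\Lambda(X_j)$ for odd $j$, and it is equivalent to $\Theta_c$. So the conclusion does not depend on this convention.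
\end{remark}

\begin{proof}[Proof of Theorem~\ref{thm:block}]
By Lemma~\ref{lem:tridiagonal}, $\Theta_c=\Theta_X\Theta_D\Theta_Y$ with $D=\mathrm{diag}(1,\dots,1,[\ell])$ and $\Theta_X,\Theta_Y$ degree-preserving automorphisms of $\Lambda^J_{\mathcal{A}}$. Now $\Theta_D=\mathrm{id}\otimes\cdots\otimes\mathrm{id}\otimes\theta_{[\ell]}$. Sorting the degree $d$ part by the degree $s$ in the last alphabet, Propositions~\ref{prop:morita} and \ref{prop:cartanW} give
\[
C^v_{\ell,d}\ \cong_{\mathcal{A}}\ \bigoplus_{s=0}^d\big(\theta_{[\ell]}|_{\Lambda_{s,\mathcal{A}}}\big)^{\oplus u(d-s)},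
\]
where $u(n)$ is the number of $(\ell-2)$-multipartitions of $n$. By Theorem~\ref{thm:theta} the right side is equivalent to the multiset containing $F_\lambda$ once for each $\lambda\vdash s$ and each $(\ell-2)$-multipartition of $d-s$. This is the first claim, and the second is Proposition~\ref{prop:core}.
\end{proof}

The ground field $\mathbb{C}$ enters through (F1) and (F3), which we use over $\mathbb{C}$, and through the semisimplicity of $\mathbb{C}^J\wr S_d$, on which the count of simple modules in Proposition~\ref{prop:morita} and the description of the projectives in Proposition~\ref{prop:cartanW} rest.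

\section{From blocks to class regular partitions}\label{sec:count}

\begin{proof}[Proof of Theorem~\ref{thm:main}]
By Theorem~\ref{thm:block} the left side is equivalent to a diagonal matrix, and we must match its entries, up to units, with the $r^v_\ell(\lambda)$. A multiset of nonzero elements of $\mathcal{A}$ up to units is recorded by an element of the group ring $\mathbb{Z}[\Gamma]$, where $\Gamma=\mathrm{Frac}(\mathcal{A})^\times/\mathcal{A}^\times$; write $\{x\}$ for the basis element of the class of $x$, so $\{x\}\{y\}=\{xy\}$. We compare generating functions in $\mathbb{Z}[\Gamma][[z]]$. Put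
\[
\phi(z)=\prod_{k\ge1}(1-z^k),\qquad \Psi_k(z)=\sum_{m\ge0}\{F_k(m)\}z^m,\qquad \Psi(z)=\prod_{\ell\nmid k}\Psi_k(z^k).
\]
Note that $\prod_{\ell\mid k}(1-z^k)=\phi(z^\ell)$, and hence $\prod_{\ell\nmid k}(1-z^k)=\phi(z)/\phi(z^\ell)$.

\emph{The blocks.} Since $F_\lambda=\prod_kF_k(m_k(\lambda))$ and $\Psi_k(z)=(1-z)^{-1}$ for $\ell\mid k$, we have $\sum_\lambda\{F_\lambda\}z^{|\lambda|}=\Psi(z)/\phi(z^\ell)$. The $(\ell-2)$-multipartitions have generating function $\phi(z)^{-(\ell-2)}$. Partitions of $n$ correspond bijectively to pairs of an $\ell$-core $\rho$ and an $\ell$-multipartition of $d$ with $|\rho|+\ell d=n$ (core and quotient), so the $\ell$-cores have generating function $\phi(z^\ell)^\ell/\phi(z)$. A block of weight $d$ and core $\rho$ contributes in degree $|\rho|+\ell d$, so the diagonal entries of the left side have generating function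
\[
L=\frac{\phi(z^\ell)^\ell}{\phi(z)}\cdot\frac1{\phi(z^\ell)^{\ell-2}}\cdot\frac{\Psi(z^\ell)}{\phi(z^{\ell^2})}=\frac{\phi(z^\ell)^2}{\phi(z)\,\phi(z^{\ell^2})}\,\Psi(z^\ell).
\]

\emph{The class regular partitions.} Writing $m=\ell m'+j$ with $0\le j<\ell$ gives
\[
\sum_{m\ge0}\{F_k(\lfloor m/\ell\rfloor)\}z^{km}=\frac{1-z^{\ell k}}{1-z^k}\,\Psi_k(z^{\ell k}).
\]
So by \eqref{eq:Fr},
\[
R=\sum_{n\ge0}z^n\sum_{\lambda\in\mathsf{CRP}_\ell(n)}\{r^v_\ell(\lambda)\}=\prod_{\ell\nmid k}\frac{1-z^{\ell k}}{1-z^k}\,\Psi_k(z^{\ell k})=\frac{\phi(z^\ell)/\phi(z^{\ell^2})}{\phi(z)/\phi(z^\ell)}\,\Psi(z^\ell).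
\]
Thus $L=R$, and the coefficients of $z^n$ show that the two multisets agree up to units. This proves Theorem~\ref{thm:main} and, for $\ell=p^r$, the conjecture.
\end{proof}

\begin{thebibliography}{9}

\bibitem{BK} Brundan and Kleshchev, \emph{Graded decomposition numbers for cyclotomic Hecke algebras}, Adv. Math. 222 (2009).

\bibitem{Evseev} Evseev, \emph{RoCK blocks, wreath products and KLR algebras}, Math. Ann. 369 (2017).

\bibitem{Lusztig} Lusztig, \emph{Introduction to Quantum Groups}.

\bibitem{Tsuchioka} Shunsuke Tsuchioka, \emph{Graded Cartan determinants of the symmetric groups}, arXiv:1205.0185 (2012).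

\end{thebibliography}
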